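# Kähler models to which all automorphisms lift

## 1. Finite groups, infinite groups, and a guess

Throughout, manifolds and spaces are complex and compact unless something else is said, and $\Gamma=\operatorname{Aut}(X)$ is the group of biholomorphic automorphisms of $X$.

**Definition.** A compact complex manifold $X$ is in Fujiki's class $\mathcal C$ if it is bimeromorphic to a compact Kähler manifold. It is Moishezon if it is bimeromorphic to a projective manifold. A bimeromorphic model of $X$ is a compact complex space $\widetilde X$ with a bimeromorphic holomorphic map $\sigma:\widetilde X\to X$. The group $\operatorname{Aut}(X)$ lifts to $\widetilde X$ if for every $g\in\operatorname{Aut}(X)$ there is $\widetilde g\in\operatorname{Aut}(\widetilde X)$ with $\sigma\circ\widetilde g=g\circ\sigma$.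

By definition a manifold in class $\mathcal C$ is not far from a Kähler one. The question is whether it can be made Kähler without losing automorphisms. It is posed, as an open question, in Yujie Luo, Sheng Meng, De-Qi Zhang, "Jordan property for automorphism groups of compact varieties", arXiv:2502.16956 (2025). Do the following two statements hold?

(a) For every Moishezon compact complex manifold $X$ there is a projective bimeromorphic model of $X$ to which $\operatorname{Aut}(X)$ lifts.

(b) For every compact complex manifold $X$ in class $\mathcal C$ there is a Kähler bimeromorphic model of $X$ to which $\operatorname{Aut}(X)$ lifts.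

A natural first guess is "yes if $\Gamma$ is finite, no in general". The reasoning goes as follows. There is a Kähler model $\sigma:Y\to X$. For each $\gamma\in\Gamma$ the map $\gamma^{-1}\circ\sigma:Y\to X$ is another Kähler model. A model to which $\Gamma$ lifts should dominate all these translates, and there may be infinitely many of them. Let us test this.

If $X$ is Kähler, the identity is a model and $\Gamma$ may be as large as it likes. This covers dimension one. It also covers dimension two, because a compact complex surface is Kähler exactly when its first Betti number is even, and this number is a bimeromorphic invariant. So interesting cases start in dimension three.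

If $\Gamma$ is finite, the guess is right. Let $U\subset X$ be a dense Zariski-open set over which $\sigma:Y\to X$ is an isomorphism, let $U_0=\bigcap_\gamma\gamma^{-1}U$, and put $j(x)=(\sigma^{-1}(\gamma x))_{\gamma\in\Gamma}\in Y^\Gamma$ for $x\in U_0$. The set of all $(y_\gamma)\in Y^\Gamma$ for which $\gamma^{-1}\sigma(y_\gamma)$ does not depend on $\gamma$ is analytic, it maps to $X$, and its part over $U_0$ is $j(U_0)$. Let $\widetilde X$ be the closure of $j(U_0)$. It is analytic, and it is a model of $X$. It is Kähler, as a closed subspace of the Kähler manifold $Y^\Gamma$, and projective if $Y$ is. For $\tau\in\Gamma$ we have $j(\tau x)_\gamma=\sigma^{-1}(\gamma\tau x)=j(x)_{\gamma\tau}$. So the permutation $(y_\gamma)\mapsto(y_{\gamma\tau})_\gamma$ of coordinates preserves $\widetilde X$ and lifts $\tau$.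

For infinite $\Gamma$ the space $Y^\Gamma$ is no longer available, and in fact domination of all translates can be impossible. Let $X=T$ be a two-dimensional complex torus and $Y$ the blow-up of $T$ at $0$. The translates of $Y$ are the blow-ups of all points of $T$, because $\Gamma$ contains the translations. A model $Z\to T$ that dominates the blow-up at a point $a$ has a positive-dimensional fibre over $a$. But for a bimeromorphic map onto a smooth surface from an irreducible compact surface only finitely many fibres have positive dimension. So no model dominates all translates.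

Yet $T$ itself is Kähler. The reasoning behind the guess is therefore faulty: a good model need not dominate the translates of a given $Y$. In terms of ideals, $Y$ is the blow-up of the maximal ideal $\mathfrak m_0$. The finite-group construction amounts to multiplying the translates of this ideal. If one instead adds them, two translates suffice to give $\mathfrak m_a+\mathfrak m_b=\mathcal O_T$, whose blow-up is $T$. Sums of translates are also harmless for infinite groups, because ascending chains of coherent ideals on a compact space stop. The proof below starts from this. The guess is wrong, and the answer is yes.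

**Theorem.** Let $X$ be a compact complex manifold in Fujiki's class $\mathcal C$ and $\Gamma=\operatorname{Aut}(X)$. There is a composition $\pi:\widetilde X\to X$ of finitely many blow-ups with smooth $\Gamma$-invariant centers such that $\Gamma$ lifts to $\widetilde X$ and $\widetilde X$ is a compact Kähler manifold. If $X$ is Moishezon, $\widetilde X$ is projective. In particular, (a) and (b) both hold.

The proof works verbatim if $X$ has finitely many connected components, each in class $\mathcal C$ (dimensions are then to be read component by component). We use this once, at the very end.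

## 2. Positive $dd^c$-closed currents and the space $L(X)$

We put $d^c=\frac1{4\pi i}(\partial-\bar\partial)$. Then $dd^c=\frac i{2\pi}\partial\bar\partial$, and $df\wedge d^cf=\frac i{2\pi}\partial f\wedge\bar\partial f$ for real $f$. If $E$ is a divisor with a smooth metric on $\mathcal O(E)$, let $s_E$ be the canonical section and $\theta_E$ the Chern form. Then
$$dd^c\log|s_E|^2=[E]-\theta_E .$$
Multiplying a metric by $e^{-f}$ adds $dd^cf$ to its Chern form.

Let $H(X)=H^{1,1}_{BC}(X,\mathbb R)$ be the Bott–Chern space: closed real $(1,1)$-forms modulo $dd^cC^\infty(X,\mathbb R)$. It has finite dimension and can be computed with currents. This means that every closed real $(1,1)$-current is $\theta+dd^cf$ with $\theta$ smooth and closed and $f$ a real distribution, and that if $dd^cf$ is smooth then so is $f$. We write $\{\alpha\}$ for the class of $\alpha$ and $\{E\}$ for the class of $\theta_E$.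

**Definition.** $\mathcal S(X)$ is the cone of positive currents $S$ of bidimension $(1,1)$ with $dd^cS=0$. So $S$ is a functional $\beta\mapsto\int\beta\wedge S$ on real $(1,1)$-forms that is nonnegative on semipositive forms (hence has measure coefficients) and vanishes on all $dd^cf$. It defines $[S]\in H(X)^*$ by $\langle\{\alpha\},[S]\rangle=\int\alpha\wedge S$. For a Hermitian metric $\omega$ put $\|S\|=\int\omega\wedge S$, which vanishes only if $S=0$. Finally
$$\mathcal N(X)=\{[S]:S\in\mathcal S(X)\},\qquad L(X)=\mathcal N(X)\cap(-\mathcal N(X)).$$

Here $\mathcal N(X)$ is a convex cone, so $L(X)$ is a linear subspace of $H(X)^*$. A functional $z$ is in $L(X)$ if and only if $z=[S]$ and $-z=[S']$ with $S,S'\in\mathcal S(X)$. The integration current of a curve is in $\mathcal S(X)$. If $X$ has a Kähler form $\omega$, then $L(X)=0$: from $[S]=-[S']$ we get $\|S\|=-\|S'\|$ by pairing with $\omega$, so $S=S'=0$.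

For a holomorphic map $f:M\to X$ of compact manifolds, $f_*$ preserves positivity and $dd^c$-closedness, and $\langle f^*A,[S]\rangle=\langle A,[f_*S]\rangle$. Writing also $f_*:H(M)^*\to H(X)^*$ for the transpose of $f^*$, we get $f_*L(M)\subset L(X)$. In particular $\Gamma$ acts on $L(X)$.

Currents in $\mathcal S$ detect the Kähler property in the following way.

**Lemma 1 (Harvey–Lawson).** If a compact complex manifold $M$ is not Kähler, there is $S\in\mathcal S(M)$ with $S\ne0$ and $[S]=0$.

*Proof.* In the Fréchet space of real $(1,1)$-forms, the positive definite forms are an open convex cone. The closed forms are a linear subspace, and it does not meet this cone because a closed positive definite form is a Kähler form. By Hahn–Banach there is a continuous functional $S$ that vanishes on closed forms and is $>0$ on positive definite forms. By passing to limits, $S\ge0$ on semipositive forms. It vanishes on $dd^cf$, so $S\in\mathcal S(M)$. It is nonzero, and it vanishes on closed forms, that is, $[S]=0$. $\square$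

Here is an example with $L(X)\neq0$. In $\mathbb P^3$ with coordinates $[x:y:u:v]$ take the conics $C=\{v=0,\ xy=u^2\}$ and $D=\{u=0,\ xy=v^2\}$. They meet exactly at $P=[1:0:0:0]$ and $Q=[0:1:0:0]$, with distinct tangents. Over $\mathbb P^3\setminus Q$ blow up first $C$ and then the strict transform of $D$. Over $\mathbb P^3\setminus P$ blow up first $D$ and then the strict transform of $C$. Away from $P,Q$ the curves are disjoint and the order is irrelevant, so the two pieces glue to a threefold $Z$ with a bimeromorphic map to $\mathbb P^3$. Hence $Z$ is Moishezon.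

Let $\ell$ and $m$ be the fibres over general points of $C$ and $D$. Over $P$ the first blow-up produces a line, and the second changes it to a strict transform $\ell_P$ together with a fibre $m_P$ of the second blow-up. So $\ell$ degenerates to $\ell_P+m_P$, and $m$ to $m_P$. Integrals of closed forms are constant in these families, so $[\ell]=[\ell_P]+[m]$. At $Q$ the roles are exchanged, and $[m]=[m_Q]+[\ell]$ with a curve $m_Q$ defined in the same way. Adding, $[\ell_P]+[m_Q]=0$. So $Z$ is not Kähler, and $z=[\ell_P]\in L(Z)$, since $-z=[m_Q]$. Moreover $z\ne0$: let $E_C\subset Z$ be the closure of the exceptional divisor over $C\setminus\{P,Q\}$. Then $E_C\cdot\ell=-1$ and $E_C\cdot m=0$, so $E_C\cdot\ell_P=-1$.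

The involution $s$ of $\mathbb P^3$ that exchanges $x\leftrightarrow y$ and $u\leftrightarrow v$ exchanges $C\leftrightarrow D$ and $P\leftrightarrow Q$. It therefore respects the recipe for $Z$ and lifts to $Z$. It sends $\ell_P$ to $m_Q$, so $s_*z=-z$. An $s$-invariant class in $H(Z)$ must therefore vanish on $z$.

## 3. Kähler currents with poles along an ideal

The purpose of this section is to record the existence of a Kähler model $Y\to X$ in a form that lives on $X$ and behaves well under $\Gamma$ and under blow-ups. Fix a Hermitian metric $\omega$ on $X$.

**Definition.** A class $A\in H(X)$ is admissible if there are a closed form $\theta\in A$, a coherent ideal $I\subset\mathcal O_X$ with nowhere dense zero set $V(I)$, a rational $c>0$ and $\varphi\in L^1(X)$, real-valued on $X\setminus V(I)$, such that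

* (i) $T=\theta+dd^c\varphi\ge\varepsilon\omega$ as currents for some $\varepsilon>0$;
* (ii) for every holomorphic map $p:M\to X$ from a complex manifold (not necessarily compact) with $I\mathcal O_M=\mathcal O_M(-G_M)$, $G_M$ an effective divisor, the function $\varphi\circ p-c\log|s_{G_M}|^2$ (any smooth metric on $\mathcal O(G_M)$) extends from $M\setminus G_M$ to a $C^\infty$ function on $M$.

Let $\mathcal K\subset H(X)$ be the set of admissible classes. We call $(\theta,I,c,\varphi)$ data for $A$.

A Kähler class is admissible with $I=\mathcal O_X$ and $\varphi=0$. For an example with poles, let $\omega$ be a flat Kähler form on a torus $T$, $I=\mathfrak m_0$, and let $\varphi$ be smooth off $0$ and equal to $c\log\sum|z_j|^2$ near $0$. Then $dd^c\varphi\ge-C\omega$ for some $C$, so $\theta=(C+1)\omega$ satisfies (i). For (ii), if $\mathfrak m_0\mathcal O_M$ has a local generator $e$, write $z_j\circ p=e\,h_j$, where the $h_j$ have no common zero. Then $\varphi\circ p=c\log|e|^2+c\log\sum|h_j|^2$, and the last term is smooth.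

Two consequences of (ii) will be used. Taking for $p$ the inclusion of $X\setminus V(I)$, we see that $\varphi$ is smooth there. Next, take for $p:M\to X$ a principalization of $I$ (Hironaka), with $M$ compact and $p$ surjective. If $(f_j)$ are generators of $I$ near a point of $X$, then locally on $M$ we have $f_j\circ p=e\,h_j$ with $e$ a local equation of $G_M$ and $h_j$ without common zeros. So $(\varphi-c\log\sum|f_j|^2)\circ p$ is locally bounded on $M$. As $p$ is proper and surjective, near every point of $X$
$$\varphi-c\log\textstyle\sum_j|f_j|^2\ \text{ is bounded off } V(I).\tag{1}$$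

**Lemma 2.** $\mathcal K$ is a nonempty, $\Gamma$-invariant, open convex cone in $H(X)$.

*Proof.* **Step 1: openness, invariance, cone property.** These follow by writing down data. For openness, add a small closed form to $\theta$ and keep $I,c,\varphi$; since $H(X)$ is finite dimensional, the classes of small forms fill a neighborhood of $0$. For $\gamma\in\Gamma$ use $(\gamma^*\theta,\gamma^*I,c,\varphi\circ\gamma)$ as data for $\gamma^*A$, where $\gamma^*I$ is generated by the $f\circ\gamma$, $f\in I$. Here $\gamma^*T\ge\varepsilon\gamma^*\omega\ge\varepsilon_1\omega$ with $\varepsilon_1>0$. The ideal $(\gamma^*I)\mathcal O_M$ formed via $p$ equals $I\mathcal O_M$ formed via $\gamma\circ p$, so (ii) holds.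

For $q\in\mathbb Q_{>0}$ use $(q\theta,I,qc,q\varphi)$ as data for $qA$.

For a sum, let $(\theta_i,I_i,c_i,\varphi_i)$, $i=1,2$, be data. Choose $N$ with $Nc_i\in\mathbb Z_{>0}$ and use
$$(\theta_1+\theta_2,\ I_1^{Nc_1}I_2^{Nc_2},\ 1/N,\ \varphi_1+\varphi_2).$$
To check (ii), suppose the product ideal becomes $\mathcal O_M(-G_M)$ on $M$. In a local domain, if a product of ideals is generated by one nonzero element, each factor is invertible, hence principal. So $I_i\mathcal O_M=\mathcal O_M(-G_i)$ and $G_M=Nc_1G_1+Nc_2G_2$. The function $\varphi_1\circ p+\varphi_2\circ p-\frac1N\log|s_{G_M}|^2$ is then a sum of two functions that extend smoothly.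

Finally let $x\in\mathcal K$ and $\lambda>0$ be real. For rational $q$ close to $\lambda$ we have $(\lambda/q)x\in\mathcal K$ by openness, hence $\lambda x=q\cdot(\lambda/q)x\in\mathcal K$. So $\mathcal K$ is an open convex cone, and it remains to find one element.

**Step 2: a Kähler modification and its exceptional divisor.** By Hironaka's elimination of indeterminacies, applied to a compact Kähler manifold bimeromorphic to $X$, and since blow-ups of compact Kähler manifolds along smooth centers are Kähler, there is a holomorphic bimeromorphic map $\sigma:Y\to X$ with $Y$ compact Kähler. Let $\omega_Y$ be a Kähler form and $n=\dim Y$. Put $\operatorname{Exc}(\sigma)=\{\det d\sigma=0\}$. This is a hypersurface or empty, because $X$ is smooth. By Zariski's main theorem ($X$ is normal) the fibres of $\sigma$ are connected and $\sigma_*\mathcal O_Y=\mathcal O_X$. If $y$ is isolated in its fibre, the fibre is $\{y\}$. Then $\sigma$ is finite over a neighborhood of $\sigma(y)$, hence an isomorphism there, and $\det d\sigma(y)\neq0$. Conversely, $\det d\sigma(y)\ne0$ makes $y$ isolated in its fibre. So $\operatorname{Exc}(\sigma)$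 is the union of the positive-dimensional fibres. In particular $\operatorname{Exc}(\sigma)=\sigma^{-1}(\sigma(\operatorname{Exc}(\sigma)))$, and $\sigma$ is an isomorphism elsewhere. Let $E_i$ be the irreducible components of $\operatorname{Exc}(\sigma)$.

**Step 3: a Kähler form adapted to $\sigma$.** We want a Kähler class on $Y$ that is the pull-back of a class of $X$ minus a rational effective divisor supported on all of $\operatorname{Exc}(\sigma)$. Write the closed positive current $\sigma_*\omega_Y$ as $\theta+dd^c\varphi_0$ with $\theta$ smooth and closed. Then $\varphi_0$ can be taken quasi-psh. Locally $\theta=dd^c\xi$ and $\varphi_0+\xi$ is psh, so $(\varphi_0+\xi)\circ\sigma$ is psh. Hence $\sigma^*\theta+dd^c(\varphi_0\circ\sigma)$ is a closed positive current on $Y$, and it equals $\omega_Y$ off $\operatorname{Exc}(\sigma)$. Its difference to $\omega_Y$ is a closed $(1,1)$-current of order zero supported on the hypersurface $\operatorname{Exc}(\sigma)$. By the support theorem this difference is $\sum a_i[E_i]$ with $a_i\in\mathbb R$. Since $\omega_Y$ has no mass on $\operatorname{Exc}(\sigma)$, restricting the positive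 current $\omega_Y+\sum a_i[E_i]$ to $\operatorname{Exc}(\sigma)$ gives $a_i\ge0$. So $\{\omega_Y\}=\sigma^*\{\theta\}-\sum a_i\{E_i\}$. The Kähler condition is open, so we may choose rational $a_i'>0$ close to $a_i$ and $u\in C^\infty(Y,\mathbb R)$ such that
$$\omega_Y'=\sigma^*\theta-\sum_i a_i'\theta_{E_i}+dd^cu\tag{2}$$
is a Kähler form.

**Step 4: relative very ampleness.** Let $N\ge1$ with $Na_i'\in\mathbb Z$ and $G=\sum Na_i'E_i$. We show that a power of $\mathcal O_Y(-G)$ embeds $Y$ over $X$. By (2), $\mathcal O_Y(-G)$ has a smooth metric with Chern form $N(\omega_Y'-\sigma^*\theta)$. On a coordinate ball $U\subset X$ write $\theta=dd^c\xi$ with $\xi$ smooth. Multiplying the metric by $e^{-N\xi\circ\sigma}$ gives a metric $h_L$ on $L=\mathcal O_Y(-G)|_W$, $W=\sigma^{-1}(U)$, with Chern form $N\omega_Y'$.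

Claim: there is $m_0$, independent of $U$, such that for all $m\ge m_0$ and every ball $U'\Subset U$ there are finitely many sections $g_j$ of $L^m$ over $\sigma^{-1}(U')$, without common zeros, such that $((g_j),\sigma):\sigma^{-1}(U')\to\mathbb P^r\times U'$ is a closed embedding.

For $y\in Y$ put $\Phi_y=(n+1)\chi(|w-y|/r)\log(|w-y|^2/r^2)$. The coordinates $w$ are taken from a finite atlas and $r>0$ is independent of $y$, chosen so that each $y$ has its closed coordinate ball of radius $r$ inside a fixed compact part of some chart. The cut-off $\chi$ has values in $[0,1]$ and is $1$ on $[0,\frac12]$ and $0$ on $[1,\infty)$. Then $\Phi_y\le0$ is smooth off $y$. It is psh on $|w-y|<r/2$, and for $|w-y|\ge r/2$ its second derivatives are bounded independently of $y$. So $dd^c\Phi_y\ge-C_1\omega_Y'$ with $C_1$ independent of $y$. Fix a smooth metric on $K_Y$ with Chern form $\le C_2\omega_Y'$.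

For $y,z\in W$ let $\Phi=\Phi_y+\Phi_z$ if $y\ne z$ and $\Phi=\Phi_y$ if $y=z$. Equip $L^m\otimes K_Y^{-1}$ over $W$ with $h_L^m$, the metric of $K_Y^{-1}$, and the weight $e^{-\Phi}$. Its curvature is $\ge(mN-C_2-2C_1)\omega_Y'\ge\omega_Y'$ for $m\ge m_0$, where $m_0$ depends only on $N,C_1,C_2$. Let $\mathcal I$ be the multiplier ideal, consisting of germs $f$ with $|f|^2e^{-\Phi}$ locally integrable. Its zero set is contained in $\{y,z\}$. Near $y$ we have $\Phi\le\mathrm{const}+(n+1)\log|w-y|^2$. If $f$ vanishes to order exactly $k$ at $y$, the mean of $|f|^2$ over the sphere of radius $\rho$ is at least a constant times $\rho^{2k}$. So local integrability forces $\int_0\rho^{2k-2(n+1)+2n-1}\,d\rho<\infty$, that is, $k\ge2$. Hence $\mathcal I_y\subset\mathfrak m_y^2$, and likewise $\mathcal I_z\subset\mathfrak m_z^2$.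

The ball $U$ has a smooth psh exhaustion function, and its pull-back is a smooth psh exhaustion of $W$. So $W$ is a weakly pseudoconvex Kähler manifold. Nadel's vanishing theorem, in Demailly's form for such manifolds, gives $H^1(W,K_W\otimes(L^m\otimes K_Y^{-1})\otimes\mathcal I)=H^1(W,L^m\otimes\mathcal I)=0$. So $H^0(W,L^m)$ surjects onto $H^0(W,L^m\otimes\mathcal O/\mathcal I)$. The sheaf $\mathcal O/\mathcal I$ is supported on $\{y,z\}$, so $H^0(W,L^m)$ surjects further onto $L^m\otimes(\mathcal O/\mathfrak m_y^2\oplus\mathcal O/\mathfrak m_z^2)$, or onto $L^m\otimes\mathcal O/\mathfrak m_y^2$ if $y=z$. Hence global sections generate $L^m$ and separate points and tangent vectors of $W$.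

By compactness of $\sigma^{-1}(\overline{U'})$, finitely many sections generate $L^m$ and give an immersion over a neighborhood of it. An immersion is injective near each point, hence on a neighborhood of the diagonal of $\sigma^{-1}(\overline{U'})^2$. The rest of this square is compact, and finitely many further sections separate all pairs in it. The map $((g_j),\sigma)$ over $U'$ is proper, because $\sigma$ is. A proper injective immersion is a closed embedding, and the claim is proved.

**Step 5: the ideal.** Replace $N$ by $m_0N$, so that the claim holds with $m=1$. Put $I=\sigma_*\mathcal O_Y(-G)\subset\sigma_*\mathcal O_Y=\mathcal O_X$, a coherent ideal because $\sigma$ is proper. Every point of $X$ has a neighborhood $U$ on which $I$ has generators $f_0,\dots,f_q$ that include sections $g_j$ as in the claim. These $g_j$ generate $\mathcal O_Y(-G)$, so $I\mathcal O_Y=\mathcal O_Y(-G)$. Therefore $\sigma^{-1}(V(I))=\operatorname{supp}G=\operatorname{Exc}(\sigma)$ (all $a_i'$ are positive), and $V(I)=\sigma(\operatorname{Exc}(\sigma))$ is nowhere dense. Viewing the $f_j$ as sections of $\mathcal O_Y(-G)$, the map $\iota=((f_j),\sigma):\sigma^{-1}(U)\to\mathbb P^q\times U$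 is a closed embedding, because adding sections to an embedding keeps it injective, immersive and proper.

**Step 6: lifting maps to $Y$.** Let $p:M\to X$ satisfy $I\mathcal O_M=\mathcal O_M(-G_M)$. We show that $p=\sigma\circ q_M$ for a unique holomorphic $q_M:M\to Y$, and that $G_M=q_M^*G$. Over $U$, divide the functions $f_j\circ p$ by a local equation of $G_M$; the quotients have no common zero, so $(f_0\circ p:\dots:f_q\circ p)$ is a holomorphic map to $\mathbb P^q$. Together with $p$ it is a map to $\mathbb P^q\times U$. On the dense set $M\setminus G_M$ the point $p$ avoids $V(I)$, and the map equals $\iota\circ\sigma^{-1}\circ p$. By continuity it has values everywhere in the closed submanifold $\iota(\sigma^{-1}(U))$. This gives $q_M$ over $U$. It is determined on a dense set, so the local lifts glue. Finally $\mathcal O_M(-G_M)=I\mathcal O_M=(I\mathcal O_Y)\mathcal O_M$, so $G_M=q_M^*G$.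

**Step 7: the data.** Put $c=1/N$ and define $\varphi$ on $X\setminus V(I)$ by
$$\varphi\circ\sigma=u+c\log|s_G|^2=u+\sum a_i'\log|s_{E_i}|^2 .$$
The right side is in $L^1(Y)$ and $\sigma^*dV_X\le\mathrm{const}\cdot dV_Y$, so $\varphi\in L^1(X)$. On $Y$, by (2),
$$\sigma^*\theta+dd^c(\varphi\circ\sigma)=\omega_Y'+\sum a_i'[E_i]\ge\varepsilon\,\sigma^*\omega$$
for some $\varepsilon>0$. Pushing forward by the bimeromorphic map $\sigma$ gives $\theta+dd^c\varphi\ge\varepsilon\omega$, which is (i). With $p,q_M$ as in Step 6, $\varphi\circ p=u\circ q_M+c\log|s_G\circ q_M|^2$. Here $u\circ q_M$ is smooth and $s_G\circ q_M$ is a canonical section for $q_M^*G=G_M$. This is (ii), so $\{\theta\}\in\mathcal K$. $\square$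

## 4. Principalizing the sum of all translates

We now build $X'$ from data of an admissible class. The construction works for every $A\in\mathcal K$; only later do we choose $A$ with care. First, a toy picture of what principalizing a sum does. In $\mathbb C^2$ let $I_1=(x)$, $I_2=(y)$, $J=I_1+I_2=(x,y)$, and blow up the origin. In the chart $x=s,\ y=st$ we have $J=(s)$, and after division by $s$ the ideals become $(1)$ and $(t)$. In the chart $x=st,\ y=t$ they become $(s)$ and $(1)$. So the divided ideals vanish on the strict transforms of $\{x=0\}$ and $\{y=0\}$, which are disjoint. Principalizing the sum makes the remaining zero sets have empty common intersection, and nothing more.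

**Proposition 3.** Let $A\in\mathcal K$. There are a finite nonempty set $F\subset\Gamma$, a composition $\pi:X'\to X$ of finitely many blow-ups with smooth $\Gamma$-invariant centers to which every $\gamma\in\Gamma$ lifts as a unique $\tilde\gamma\in\operatorname{Aut}(X')$, a Hermitian metric $\omega'$ on $X'$, a number $\delta>0$, a class $A'\in H(X')$, and for each $\gamma\in F$ a closed set $B_\gamma\subset X'$, a closed form $\alpha_\gamma\in\tilde\gamma^*A'$ and $\psi_\gamma\in C^\infty(X'\setminus B_\gamma,\mathbb R)$ such that
$$\bigcap_{\gamma\in F}B_\gamma=\emptyset,\tag{3}$$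
$$\psi_\gamma\to-\infty\ \text{at }B_\gamma,\qquad \alpha_\gamma+dd^c\psi_\gamma\ge\delta\omega'\ \text{ on }X'\setminus B_\gamma\quad(\gamma\in F),\tag{4}$$
$$\langle\tilde\gamma^*A'-A',z\rangle=\langle\gamma^*A-A,\pi_*z\rangle\qquad(\gamma\in\Gamma,\ z\in H(X')^*).\tag{5}$$

*Proof.* Let $(\theta,I,c,\varphi)$ be data for $A$, with $\varepsilon$ as in (i).

**Step 1: the ideal $J$.** We produce a $\Gamma$-invariant ideal from finitely many translates. For finite nonempty $F\subset\Gamma$ let $J_F=\sum_{\gamma\in F}\gamma^*I$. Increasing sequences of coherent ideals on the compact $X$ are stationary, so some $J_F$ is maximal among all of these. Since $J_{F\cup\{\gamma\}}\supset J_F$, maximality gives $\gamma^*I\subset J_F$ for all $\gamma\in\Gamma$. Fix this $F$ and put $J=J_F=\sum_{\gamma\in\Gamma}\gamma^*I$. Then $\tau^*J=\sum_\gamma(\gamma\tau)^*I=J$ for all $\tau\in\Gamma$. As $V(J)\subset V(\gamma^*I)$, the set $V(J)$ is nowhere dense.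

**Step 2: the modification.** By functorial principalization (Hironaka; Bierstone–Milman, Invent. Math. 128 (1997); Włodarczyk, *Resolution of singularities of analytic spaces* (2008)) there is a finite composition of blow-ups with smooth centers
$$\pi:X'=X_r\to\dots\to X_0=X,\qquad J\mathcal O_{X'}=\mathcal O_{X'}(-E_J),$$
with $E_J$ an effective divisor, compatible with automorphisms that preserve $J$. So every $\gamma\in\Gamma$ lifts to all $X_i$ and preserves the centers. The lift $\tilde\gamma$ to $X'$ is unique, being determined on a dense open set, and $\tilde\gamma^*E_J=E_J$.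

**Step 3: a Hermitian metric on $X'$.** We want a metric of the form "pull-back minus an invariant divisor". Let $\tau_i:X_{i+1}\to X_i$ be one of the blow-ups, with center $Z_i$ and exceptional divisor $E^{(i+1)}$, and let $\omega_i$ be a Hermitian metric on $X_i$. On the projective bundle $E^{(i+1)}\to Z_i$ the bundle $\mathcal O(-E^{(i+1)})$ restricts to $\mathcal O(1)$ on the fibres. So $\mathcal O(E^{(i+1)})$ has a smooth metric for which $-\theta_{E^{(i+1)}}$ is positive on tangent vectors of the fibres. The form $\tau_i^*\omega_i$ is semipositive. Its kernel is $\ker d\tau_i$, which is zero off $E^{(i+1)}$ and is the tangent space of the fibre at points of $E^{(i+1)}$. (Where $Z_i$ has codimension one, $\tau_i$ is an isomorphism and the kernel is zero.) By compactness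
$$\omega_{i+1}=C_i\tau_i^*\omega_i-\theta_{E^{(i+1)}}$$
is positive definite for an integer $C_i\gg0$. Starting from $\omega_0=\omega$ we get an effective divisor $G$ on $X'$ and $b>0$ such that
$$\omega'=b\,\pi^*\omega-\theta_G$$
is a Hermitian metric on $X'$. Here $G$ is a positive integral combination of the total transforms of the $E^{(i+1)}$ (and $G=0$, $b=1$ if no blow-up is needed). The centers are $\Gamma$-invariant, so $\tilde\gamma^*G=G$ for all $\gamma\in\Gamma$.

**Step 4: the class $A'$.** Choose $\kappa>0$ with $\gamma^*\omega\ge\kappa\omega$ for the finitely many $\gamma\in F$, and put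
$$\delta=\varepsilon\kappa/b,\qquad A'=\pi^*A-c\{E_J\}-\delta\{G\}.$$
Since $E_J$ and $G$ are invariant and $\pi\circ\tilde\gamma=\gamma\circ\pi$, we have $\tilde\gamma^*A'-A'=\pi^*(\gamma^*A-A)$, which is (5).

**Step 5: the sets $B_\gamma$.** For $\gamma\in F$ let $\mathfrak b_\gamma=(\gamma^*I)\mathcal O_{X'}\otimes\mathcal O_{X'}(E_J)$, that is, $(\gamma^*I)\mathcal O_{X'}$ divided by a local equation of $E_J$. It is an ideal of $\mathcal O_{X'}$ because $\gamma^*I\subset J$. Let $B_\gamma=V(\mathfrak b_\gamma)$. From $\sum_{\gamma\in F}\gamma^*I=J$ we get $\sum_{\gamma\in F}\mathfrak b_\gamma=\mathcal O_{X'}$, which is (3).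

**Step 6: the forms and potentials.** Let
$$\alpha_\gamma=\pi^*\gamma^*\theta-c\,\theta_{E_J}-\delta\,\theta_G\in\tilde\gamma^*A',\qquad \psi_\gamma=\varphi\circ\gamma\circ\pi-c\log|s_{E_J}|^2 ,$$
where $\psi_\gamma$ is at first defined on $\Omega_\gamma=X'\setminus\pi^{-1}(V(\gamma^*I))$. This open dense set meets neither $E_J$, as $V(J)\subset V(\gamma^*I)$, nor $B_\gamma$.

Smoothness: on $M=X'\setminus B_\gamma$ we have $(\gamma^*I)\mathcal O_M=\mathcal O_M(-E_J)$, so $M\setminus E_J=\Omega_\gamma$. Property (ii), applied to $p=\gamma\circ\pi$ on $M$, shows that $\psi_\gamma$ extends smoothly to $X'\setminus B_\gamma$.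

Behavior at $B_\gamma$: near a point of $X'$ let $(f_j)$ be generators of $I$ near the image of this point under $\gamma\circ\pi$. Write $f_j\circ\gamma\circ\pi=e\,h_j$ with $e$ a local equation of $E_J$; the $h_j$ generate $\mathfrak b_\gamma$. On $\Omega_\gamma$
$$\psi_\gamma-c\log\textstyle\sum|h_j|^2=\big(\varphi-c\log\sum|f_j|^2\big)\circ\gamma\circ\pi+c\big(\log|e|^2-\log|s_{E_J}|^2\big).$$
The first term is locally bounded by (1), and the second is smooth. Both $\psi_\gamma$ and $\log\sum|h_j|^2$ are continuous off $B_\gamma$, and $\Omega_\gamma$ is dense, so the left side is locally bounded off $B_\gamma$. As $\sum|h_j|^2\to0$ at $B_\gamma$, we get $\psi_\gamma\to-\infty$ there.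

Positivity: on $\Omega_\gamma$ we have $dd^c\log|s_{E_J}|^2=-\theta_{E_J}$, hence
$$\alpha_\gamma+dd^c\psi_\gamma=\pi^*\gamma^*(\theta+dd^c\varphi)-\delta\theta_G\ge\varepsilon\kappa\,\pi^*\omega-\delta\theta_G=\delta\omega',$$
and by continuity this holds on $X'\setminus B_\gamma$. $\square$

## 5. Gluing the potentials, and a torus without invariant classes

Proposition 3 says that near each point of $X'$ at least one of the forms $\alpha_\gamma+dd^c\psi_\gamma$ is a Kähler form. The natural next move is to glue. Suppose $\gamma^*A=A$ for all $\gamma\in F$. Then by (5) all $\alpha_\gamma$ lie in $A'$, and we may write $\alpha_\gamma=\alpha+dd^cv_\gamma$ with one form $\alpha$ and smooth $v_\gamma$. The functions $u_\gamma=\psi_\gamma+v_\gamma$ satisfy $\alpha+dd^cu_\gamma\ge\delta\omega'$ off $B_\gamma$ and tend to $-\infty$ at $B_\gamma$. By (3), near a point of $B_\gamma$ some other $u_{\gamma'}$ stays bounded. So a regularized maximum $\Psi$ of the $u_\gamma$ does not depend on $u_\gamma$ near $B_\gamma$ and is smooth on $X'$. A regularized maximum is a convex function of its arguments whose partial derivatives are nonnegative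 with sum $1$, so $\alpha+dd^c\Psi\ge\delta\omega'$. Thus $X'$ is Kähler.

This stops at one point: an invariant admissible class need not exist. Let $E=\mathbb C/\Lambda$ be an elliptic curve and $T=E\times E=\mathbb C^2/\Lambda^2$. The group $SL_2(\mathbb Z)$ acts on $T$. Suppose $A\in H(T)$ contains a current $\ge\varepsilon\omega$, $\omega$ flat. Translations act trivially on $H(T)$, which embeds into $H^2(T,\mathbb R)$. So, averaging the current over translations, we find in $A$ a constant positive definite Hermitian form $h$. It is the only constant form in $A$, since a function whose $dd^c$ is constant has $dd^c$ equal to zero after averaging. If $A$ is $SL_2(\mathbb Z)$-invariant, then so is $h$. With $e_1,e_2$ the standard basis of $\mathbb C^2$, the vectors $ke_1+e_2$, $k\in\mathbb Z$, lie in one orbit of $SL_2(\mathbb Z)$, so $h(ke_1+e_2,ke_1+e_2)$ is independent of $k$. Its coefficient of $k^2$ is $h(e_1,e_1)$, which is therefore $0$, a contradiction.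

Of course $T$ is already Kähler. But take $X=Z\times T$ with the threefold $Z$ of Section 2. This $X$ is Moishezon, and it is not Kähler because $Z\times\{0\}$ is not. It too has no $\Gamma$-invariant admissible class. For suppose $A\in\mathcal K$ is invariant, with data $(\theta,I,c,\varphi)$, and choose $x\in Z$ with $\{x\}\times T\not\subset V(I)$. Off $V(I)$ the inequality $\theta+dd^c\varphi\ge\varepsilon\omega$ between smooth forms restricts to $\{x\}\times T$, and $\varphi$ is bounded above near $V(I)$ by (1). Psh functions that are locally bounded above extend across nowhere dense analytic sets. So the restriction of $A$ to $\{x\}\times T\cong T$ contains a current $\ge\varepsilon'\omega_T$ with $\omega_T$ flat and $\varepsilon'>0$. This restriction is invariant under $SL_2(\mathbb Z)$, since $\mathrm{id}\times g$ preserves $\{x\}\times T$. That was just excluded.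

The way past this is to prove that $X'$ is Kähler by duality and not by gluing. By Lemma 1 we only have to exclude a nonzero $S\in\mathcal S(X')$ with $[S]=0$. The plan is to cut $S$ down successively to $B_{\gamma_1}$, to $B_{\gamma_1}\cap B_{\gamma_2}$, and so on, until (3) leaves nothing, and to show with (4) that the current never becomes zero on the way. When we pass from $\gamma_1$ to $\gamma_2$ we must compare the numbers $\langle\tilde\gamma_1^*A',\cdot\rangle$ and $\langle\tilde\gamma_2^*A',\cdot\rangle$ on classes of pieces of $S$. The pieces add up to a current of class $0$, so their classes lie in $L(X')$. So invariance is needed only on $L$. And on $L$ there is a reason for it: a class $z\in L$ is positive and negative at the same time, so a lower bound for $\langle\gamma^*A,\cdot\rangle$ on positive currents, uniform in $\gamma$, bounds the orbit from both sides. A bounded group can be averaged. In the example, $L(T)=0$ and nothing is required on $T$.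

Two tools are needed: the cutting of $dd^c$-closed currents, and the uniform lower bound.

## 6. Cutting a $dd^c$-closed current

The restriction $\mathbf 1_BS$ of a $dd^c$-closed positive current to a closed set is positive, but it need not be $dd^c$-closed: for $S=[\mathbb P^1]$ on $\mathbb P^1$ and $B$ a closed disc, $\int_Bdd^cf$ is not zero for all $f$. The existence of a potential with $\psi\to-\infty$ at $B$ prevents this.

**Lemma 4.** Let $M$ be a compact complex manifold with Hermitian metric $\omega'$, $B\subset M$ closed, $\alpha$ a closed real $(1,1)$-form, and $\psi\in C^\infty(M\setminus B,\mathbb R)$ with $\psi\to-\infty$ at $B$ and $\alpha+dd^c\psi\ge\varepsilon\omega'$ on $M\setminus B$, $\varepsilon>0$. Let $S\in\mathcal S(M)$, with $\|S\|=\int\omega'\wedge S$. Then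

1. $\mathbf 1_BS$ and $\mathbf 1_{M\setminus B}S$ belong to $\mathcal S(M)$;
2. $\langle\{\alpha\},[\mathbf 1_{M\setminus B}S]\rangle\ge\varepsilon\|\mathbf 1_{M\setminus B}S\|$.

*Proof.* **Step 1: mass estimates near $B$.** By compactness $\psi$ is bounded above; subtract a constant so that $\psi\le0$. Choose $C>0$ with $\alpha\le C\omega'$; then $dd^c\psi\ge-C\omega'$ on $M\setminus B$. Fix a smooth nondecreasing $\kappa:\mathbb R\to[0,1]$ with $\kappa=0$ on $(-\infty,-3]$, $\kappa=1$ on $[-\frac12,\infty)$ and $\kappa'\ge\frac14$ on $[-2,-1]$. For $t\ge1$ put $\chi_t(s)=\int_{-\infty}^s\kappa(r/t)\,dr$. Then $\chi_t$ is convex, $0\le\chi_t'\le1$, and $\chi_t=0$ on $(-\infty,-3t]$. So $\chi_t(\psi)$, extended by $0$ across $B$, is smooth on $M$. From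
$$dd^c\chi_t(\psi)=\chi_t'(\psi)\,dd^c\psi+\chi_t''(\psi)\,d\psi\wedge d^c\psi$$
and $\int dd^c\chi_t(\psi)\wedge S=0$ we obtain
$$\int\chi_t'(\psi)(dd^c\psi+C\omega')\wedge S+\int\chi_t''(\psi)\,d\psi\wedge d^c\psi\wedge S=C\int\chi_t'(\psi)\,\omega'\wedge S\le C\|S\| .$$
Both terms on the left are $\ge0$. Since $\psi\le0$, $\chi_t'(\psi)=\kappa(\psi/t)$ increases to $1$ on $M\setminus B$ as $t\to\infty$. Also $\chi_t''\ge\frac1{4t}$ on $[-2t,-t]$. By monotone convergence
$$\int_{M\setminus B}(dd^c\psi+C\omega')\wedge S\le C\|S\|,\qquad\int_{\{-2t\le\psi\le-t\}}d\psi\wedge d^c\psi\wedge S\le4tC\|S\| .\tag{6}$$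
In particular, writing $dd^c\psi=(dd^c\psi+C\omega')-C\omega'$, the total variation of $dd^c\psi\wedge S$ on $M\setminus B$ is at most $2C\|S\|$.

**Step 2: $\mathbf 1_BS$ is $dd^c$-closed.** Let $\rho:\mathbb R\to[0,1]$ be smooth, $\rho=1$ on $(-\infty,-2]$ and $\rho=0$ on $[-1,\infty)$. Put $\eta_t=\rho(\psi/t)$ off $B$ and $\eta_t=1$ on $B$. This is smooth on $M$, and $\eta_t\to\mathbf 1_B$ pointwise as $t\to\infty$. For $f\in C^\infty(M,\mathbb R)$
$$0=\int dd^c(f\eta_t)\wedge S=\int\eta_t\,dd^cf\wedge S+2\langle f,\eta_t\rangle_S+\int f\,dd^c\eta_t\wedge S,\tag{7}$$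
where $\langle f,g\rangle_S=\int\frac i{4\pi}(\partial f\wedge\bar\partial g+\partial g\wedge\bar\partial f)\wedge S$. This is a positive semidefinite symmetric form with $\langle g,g\rangle_S=\int dg\wedge d^cg\wedge S$. Since $\rho'$ is supported in $[-2,-1]$, (6) gives
$$\langle\eta_t,\eta_t\rangle_S\le t^{-2}\sup|\rho'|^2\cdot4tC\|S\|\to0 ,$$
so $\langle f,\eta_t\rangle_S\to0$ by Cauchy–Schwarz. Further $dd^c\eta_t=t^{-1}\rho'(\psi/t)\,dd^c\psi+t^{-2}\rho''(\psi/t)\,d\psi\wedge d^c\psi$, so by (6)
$$\Big|\int f\,dd^c\eta_t\wedge S\Big|\le\sup|f|\Big(t^{-1}\sup|\rho'|\cdot2C\|S\|+t^{-2}\sup|\rho''|\cdot4tC\|S\|\Big)\to0 .$$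
By dominated convergence, (7) yields $\int_Bdd^cf\wedge S=0$ for all $f$. So $\mathbf 1_BS\in\mathcal S(M)$, and hence also $\mathbf 1_{M\setminus B}S=S-\mathbf 1_BS\in\mathcal S(M)$.

**Step 3: the inequality.** Let $S_1=\mathbf 1_{M\setminus B}S$. It is $dd^c$-closed by Step 2 and has no mass on $B$. Dropping the nonnegative term with $\chi_t''$,
$$\int\alpha\wedge S_1=\int(\alpha+dd^c\chi_t(\psi))\wedge S_1\ge\int\big[(1-\chi_t'(\psi))\alpha+\chi_t'(\psi)(\alpha+dd^c\psi)\big]\wedge S_1 ,$$
and the right side is at least $\int(1-\chi_t'(\psi))\alpha\wedge S_1+\varepsilon\int\chi_t'(\psi)\,\omega'\wedge S_1$. As $t\to\infty$ this tends to $\varepsilon\|S_1\|$. $\square$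

## 7. Bounded orbits on $L(X)$ and an averaged class

The next lemma is the uniform lower bound. Recall that if $T=dd^cu$ locally with $u$ psh, the Lelong number $\nu(T,x)$ is the largest $\nu\ge0$ with $u\le\nu\log|z-x|^2+O(1)$ near $x$. It is invariant under biholomorphic maps and upper semicontinuous in $x$. For instance, $\nu([E],x)=1$ on a smooth hypersurface $E$. The norm $\|S\|$ on $\mathcal S(X)$ is taken with respect to $\omega$.

**Lemma 5.** For $A\in\mathcal K$ there is $K$ such that $\langle\gamma^*A,[S]\rangle\ge-K\|S\|$ for all $\gamma\in\Gamma$ and $S\in\mathcal S(X)$.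

*Proof.* The point is that the pull-backs $\gamma^*T$ may degenerate, but their Lelong numbers do not grow. Let $T\in A$ be as in (i). By upper semicontinuity and compactness $m=\max_X\nu(T,\cdot)<\infty$. For $\gamma\in\Gamma$ we have $\nu(\gamma^*T,x)=\nu(T,\gamma(x))\le m$.

Let $\pi_X:\mathbb P(T^*X)\to X$ be the projection, and fix $v=C\omega$ with $C\gg0$ such that $c(\mathcal O_{TX}(1))+\pi_X^*v\ge0$ for some smooth metric on $\mathcal O_{TX}(1)$. This is possible because $\mathcal O_{TX}(1)$ is positive along the fibres. Demailly's regularization theorem (*Regularization of closed positive currents and intersection theory*, J. Alg. Geom. 1 (1992), Thm 1.1) says the following. For a closed positive $(1,1)$-current $\Theta$ on a compact complex manifold and $c_0>0$, there are closed currents $\Theta_j$ in the class of $\Theta$, smooth off $\{\nu(\Theta,\cdot)\ge c_0\}$, with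
$$\Theta_j\ge-\min(\lambda_j,c_0)\,v-\varepsilon_j\omega ,$$
where the $\lambda_j$ are continuous functions decreasing to $\nu(\Theta,\cdot)$ and $\varepsilon_j\downarrow0$.

Apply this to $\Theta=\gamma^*T\ge0$ with $c_0=m+1$. The set $\{\nu(\Theta,\cdot)\ge m+1\}$ is empty, so the $\Theta_j$ are smooth on $X$. For $j$ large (depending on $\gamma$) the class $\gamma^*A$ contains a smooth closed form $\ge-(m+1)v-\omega\ge-K\omega$ with $K=(m+1)C+1$, which is independent of $\gamma$. Pair this form with $S$. $\square$

**Lemma 6.** There is $A_0\in\mathcal K$ with $\langle\gamma^*A_0,z\rangle=\langle A_0,z\rangle$ for all $\gamma\in\Gamma$ and $z\in L(X)$.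

*Proof.* **Step 1: bounded orbits.** Let $r:H(X)\to L(X)^*$ be restriction of functionals. It is linear and surjective, hence open, and it is $\Gamma$-equivariant when $\gamma$ acts on $H(X)$ by $\gamma^*$ and on $L(X)^*$ by the transpose of $\gamma_*$. Let $z=[S]=-[S']\in L(X)$ and $A\in\mathcal K$. Lemma 5, applied to $S$ and to $S'$, gives
$$-K\|S\|\le\langle\gamma^*A,z\rangle\le K\|S'\|\qquad\text{for all }\gamma\in\Gamma .$$
So the orbit of $r(A)$ is bounded. As $\mathcal K$ is open and nonempty, $r(\mathcal K)$ spans $L(X)^*$, and so all $\Gamma$-orbits in $L(X)^*$ are bounded. In other words, the image of $\Gamma$ in $GL(L(X)^*)$ is a bounded subset of $\operatorname{End}(L(X)^*)$.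

**Step 2: a compact group.** This image is a group. If $g=\lim g_k$ with $g_k$ in it, then after passing to a subsequence $g_k^{-1}$ converges to some $h$, and $gh=hg=1$. So limits are invertible, and the closure $\mathbf G$ of the image is a compact group.

**Step 3: averaging inside the cone.** Let $P=r(\mathcal K)$, an open convex $\Gamma$-invariant cone. For $g\in\mathbf G$ the set $g(P)$ is open and contained in $\overline P$, hence in $\operatorname{int}\overline P$, which equals $P$ because $P$ is open and convex. So $P$ is $\mathbf G$-invariant. For $a\in P$ consider the Haar average $\bar a=\int_{\mathbf G}ga\,dg$. The set $\mathbf Ga\subset P$ is compact, so its convex hull is compact; it is contained in $P$ and contains $\bar a$. Hence $\bar a\in P$, and $\bar a$ is fixed by $\mathbf G$, in particular by $\Gamma$. Choose $A_0\in\mathcal K$ with $r(A_0)=\bar a$. $\square$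

For the threefold $Z$ of Section 2 the involution $s$ acts by $-1$ on $z=[\ell_P]\in L(Z)$, so every $A_0$ as in Lemma 6 satisfies $\langle A_0,z\rangle=0$.

## 8. No obstructing current on $X'$

**Proof of the Theorem.** Let $A_0$ be as in Lemma 6 and apply Proposition 3 to $A=A_0$. Write $F=\{\gamma_1,\dots,\gamma_\ell\}$.

**Step 1: invariance on $L(X')$.** For $z\in L(X')$ we have $\pi_*z\in L(X)$, so (5) and Lemma 6 give
$$\langle\tilde\gamma^*A',z\rangle=\langle A',z\rangle\qquad(\gamma\in\Gamma,\ z\in L(X')).\tag{8}$$

**Step 2: cutting.** We show that $X'$ is Kähler. Suppose it is not. By Lemma 1 there is $S\in\mathcal S(X')$ with $S\ne0$ and $[S]=0$. Put $S_0=S$ and $S_i=\mathbf 1_{B_{\gamma_i}}S_{i-1}$ for $1\le i\le\ell$. I claim that for all $i$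
$$S_i\in\mathcal S(X'),\qquad S_i\ne0,\qquad[S_i]\in L(X'),\qquad\langle A',[S_i]\rangle\le0 .$$
For $i=0$ this is clear, since $[S_0]=0$. Assume it for $i-1$. By (4), Lemma 4 applies to $(X',\omega',B_{\gamma_i},\alpha_{\gamma_i},\psi_{\gamma_i})$ with constant $\delta$ and to the current $S_{i-1}$. So $S_i$ and
$$R=S_{i-1}-S_i=\mathbf 1_{X'\setminus B_{\gamma_i}}S_{i-1}$$
are in $\mathcal S(X')$. Because $\alpha_{\gamma_i}\in\tilde\gamma_i^*A'$, we also have $\langle\tilde\gamma_i^*A',[R]\rangle\ge\delta\|R\|$, the norm being taken with respect to $\omega'$.

Next, $[S_{i-1}]\in L(X')$, so $-[S_{i-1}]=[S'']$ for some $S''\in\mathcal S(X')$. Then $-[S_i]=[R]-[S_{i-1}]=[R+S'']$, and therefore $[S_i]\in L(X')$.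

Now (8) may be applied to both $[S_i]$ and $[S_{i-1}]$:
$$\langle A',[S_i]\rangle=\langle\tilde\gamma_i^*A',[S_i]\rangle=\langle\tilde\gamma_i^*A',[S_{i-1}]\rangle-\langle\tilde\gamma_i^*A',[R]\rangle\le\langle A',[S_{i-1}]\rangle-\delta\|R\|\le-\delta\|R\|\le0 .$$
Finally, if $S_i=0$, then $R=S_{i-1}\ne0$ and this inequality reads $0\le-\delta\|R\|<0$, a contradiction. So $S_i\neq0$, and the claim is proved.

For $i=\ell$ the claim says $S_\ell\ne0$. But $S_\ell=\mathbf 1_{B_{\gamma_1}\cap\dots\cap B_{\gamma_\ell}}S=0$ by (3). This contradiction shows that $X'$ is Kähler.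

**Step 3: conclusion.** Put $\widetilde X=X'$. It is a compact Kähler manifold, obtained from $X$ by finitely many blow-ups with smooth $\Gamma$-invariant centers, and every $\gamma\in\operatorname{Aut}(X)$ lifts to it. This gives (b). If $X$ is Moishezon, then $X$ is in class $\mathcal C$, and $\widetilde X$ is a Kähler manifold that is bimeromorphic to $X$, hence Moishezon. By Moishezon's theorem a Moishezon Kähler manifold is projective. This gives (a). $\square$

## 9. Holomorphy of the lifted action, and singular spaces

**Complement 1.** The map $\gamma\mapsto\tilde\gamma$ is an injective group homomorphism $\operatorname{Aut}(X)\to\operatorname{Aut}(\widetilde X)$, and the lifted action of the complex Lie group $\operatorname{Aut}(X)$ on $\widetilde X$ is holomorphic.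

*Proof.* Lifts along $\pi$ are unique, since they are determined on a dense open set. So $\gamma\mapsto\tilde\gamma$ is a homomorphism, and it is injective because $\pi$ is surjective. For holomorphy we go up the tower of blow-ups in Step 2 of the proof of Proposition 3. Assume that the action $a:\operatorname{Aut}(X)\times X_i\to X_i$ on the $i$-th stage is holomorphic, and let $Z_i$ be the invariant smooth center. The map $a$ is a submersion, because for fixed $\gamma$ it is an automorphism in the second variable. So the pull-back under $a$ of the ideal of $Z_i$ is the ideal of the submanifold $a^{-1}(Z_i)$, which equals $\operatorname{Aut}(X)\times Z_i$ by invariance. This ideal becomes invertible on $\operatorname{Aut}(X)\times X_{i+1}$. By the universal property of blowing up, the composite $\operatorname{Aut}(X)\times X_{i+1}\to\operatorname{Aut}(X)\times X_i\to X_i$ lifts to a holomorphic map to $X_{i+1}$, and this map is the lifted action. $\square$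

**Complement 2.** Let $X$ be a reduced compact complex space all of whose irreducible components are in class $\mathcal C$ (respectively, Moishezon). Then $X$ has a smooth Kähler (respectively, projective) model to which $\operatorname{Aut}(X)$ lifts.

*Proof.* The functorial resolution $X_1\to X$ (Bierstone–Milman, Włodarczyk) is a compact manifold with finitely many connected components. Each of them is bimeromorphic to an irreducible component of $X$ and so lies in class $\mathcal C$ (respectively, is Moishezon). By functoriality every $g\in\operatorname{Aut}(X)$ lifts to some $g_1\in\operatorname{Aut}(X_1)$. The Theorem, in the form for finitely many connected components stated in Section 1, gives a smooth Kähler (respectively, projective) model $\widetilde X_1\to X_1$ to which $\operatorname{Aut}(X_1)$ lifts. The composite $\widetilde X_1\to X_1\to X$ is the required model: lift $g$ first to $g_1$ and then to $\widetilde X_1$. $\square$
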